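\title{The strong chromatic number of hypergraphs without a long Berge path}

\begin{abstract}
A strong coloring of a hypergraph gives distinct colors to the vertices of every hyperedge. We prove that for $r\ge 3$ and $k\ge 6\cdot 10^6r^2$ the largest strong chromatic number of an $r$-uniform hypergraph with no Berge path of $k$ edges is exactly $k$, which answers a question of Wang, Duan, Gerbner and Hama Karim. We characterize the hypergraphs that attain the value $k$, and we show by a construction from projective planes that a threshold of order $r^2$ for $k$ cannot be avoided. The proof finds a path in the $2$-shadow whose edges lie in distinct hyperedges, by combining rotations of a longest path with the lopsided local lemma.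
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-graph} is a hypergraph $\mathcal H$ whose hyperedges are $r$-element subsets of a finite vertex set $V(\mathcal H)$. A \emph{strong coloring} of $\mathcal H$ is a coloring of its vertices in which the vertices of each hyperedge receive distinct colors, and the \emph{strong chromatic number} $\chi_s(\mathcal H)$ is the least number of colors in a strong coloring. The \emph{$2$-shadow} $\partial\mathcal H$ is the graph on $V(\mathcal H)$ in which two vertices are adjacent if some hyperedge contains both; such a pair is said to be \emph{covered}. A coloring is strong exactly when it is a proper coloring of the shadow, so $\chi_s(\mathcal H)=\chi(\partial\mathcal H)$. The \emph{components} of $\mathcal H$ are the components of $\partial\mathcal H$.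

For a graph $F$, a hypergraph $\mathcal H$ is a \emph{Berge-$F$} if $F$ can be placed on vertices of $\mathcal H$ so that there is a bijection $\varphi\colon E(F)\to E(\mathcal H)$ with $e\subseteq\varphi(e)$ for every edge $e$ of $F$. Let $\mathcal B(F)$ be the family of all Berge-$F$ hypergraphs; a hypergraph is \emph{$\mathcal B(F)$-free} if none of its subhypergraphs belongs to $\mathcal B(F)$. Let $P_k$ be the path with $k$ edges and $k+1$ vertices. Thus $\mathcal H$ contains a Berge-$P_k$ exactly when there are distinct vertices $v_0,\dots,v_k$ and distinct hyperedges $e_1,\dots,e_k$ with $\{v_{i-1},v_i\}\subseteq e_i$ for all $i$. We study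
\[
\mathrm{schex}_r(n,\mathcal B(P_k))=\max\{\chi_s(\mathcal H): \mathcal H \text{ is a } \mathcal B(P_k)\text{-free } r\text{-graph on } n \text{ vertices}\},
\]
which is nondecreasing in $n$, since isolated vertices may be added.

A Berge-$P_k$ needs $k+1$ vertices that lie in hyperedges. The complete $r$-graph on $k$ vertices, together with $n-k$ isolated vertices, does not have them, and its shadow contains $K_k$. Hence
\begin{equation}\label{eq:lower}
\mathrm{schex}_r(n,\mathcal B(P_k))\ge k\qquad\text{whenever } n\ge k\ge r .
\end{equation}
For graphs ($r=2$) this is the truth. A graph with chromatic number at least $k+1$ has a subgraph of minimum degree at least $k$ (otherwise a greedy coloring uses $k$ colors), and in that subgraph all neighbors of the end of a longest path lie on the path, which therefore has at least $k+1$ vertices. It is natural to guess the same answer for every $r$. Wang, Duan, Gerbner and Hama Karim \cite{WDGK} posed the following problem.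

\begin{quote}
\emph{Let $r\ge3$ be fixed. Is there a number $f(r)$ such that for every $k\ge f(r)$ we have $\mathrm{schex}_r(n,\mathcal B(P_k))=k$ for all sufficiently large $n$?}
\end{quote}

It is known that $\mathrm{schex}_3(n,\mathcal B(P_k))=k$ for every $k\ge3$ and that $\mathrm{schex}_4(n,\mathcal B(P_k))\le k+11$, again for large $n$. The answer to the problem is yes.

\begin{theorem}\label{thm:main}
If $r\ge3$ and $k\ge6\cdot10^6r^2$, then $\mathrm{schex}_r(n,\mathcal B(P_k))=k$ for all $n\ge k$.
\end{theorem}

The proof gives more. A graph is \emph{$d$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $d$. Its \emph{list-chromatic number} is the least $t$ such that, whenever every vertex is given a list of $t$ colors, there is a proper coloring from the lists.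

\begin{theorem}\label{thm:structure}
Let $r\ge3$ and $k\ge6\cdot10^6r^2$, and let $\mathcal H$ be a $\mathcal B(P_k)$-free $r$-graph.
\begin{enumerate}
\item[(a)] Every connected subgraph of $\partial\mathcal H$ with minimum degree at least $k-1$ is a $K_k$. In particular $\partial\mathcal H$ is $(k-1)$-degenerate, and its list-chromatic number is at most $k$.
\item[(b)] $\chi_s(\mathcal H)=k$ if and only if some component of $\mathcal H$ has exactly $k$ vertices and all its pairs are covered by hyperedges.
\end{enumerate}
\end{theorem}

Some lower bound on $k$ is needed, because a hypergraph has a second way to avoid a Berge-$P_k$ that is useless for graphs: it may have fewer than $k$ hyperedges and still have a large shadow. A single hyperedge has $\chi_s=r$ and contains no Berge-$P_2$, so the value $k$ is exceeded for $2\le k\le r-1$. How long can this mechanism work? Suppose that $k\ge2$ and that $\mathcal H$ has at most $k-1$ hyperedges and $\chi_s(\mathcal H)\ge k+1$. In an optimal coloring any two color classes are joined by an edge of the shadow, since otherwise they could be merged; so the shadow has at least $\binom{k+1}2$ edges, while each hyperedge covers $\binom r2$ pairs. Therefore $(k-1)\,r(r-1)\ge k(k+1)>(k-1)(k+2)$,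 and $k<r^2$. One is led to guess that the threshold is of order $r^2$, and that designs in which hyperedges cover pairs with little overlap reach this order. Let $f^*(r)$ be the least positive integer such that for every $k\ge f^*(r)$ we have $\mathrm{schex}_r(n,\mathcal B(P_k))=k$ for all sufficiently large $n$. It exists by Theorem~\ref{thm:main}, and the single hyperedge shows $f^*(r)\ge r$.

\begin{theorem}\label{thm:threshold}
Let $r\ge3$. If $q\le r-3$ is a prime power, then $\mathrm{schex}_r(n,\mathcal B(P_k))\ge k+1$ for all $k$ with $q^2+q+2\le k\le q^2+2q+1$ and all large $n$. Hence $f^*(r)>r^2/4$ for $r\ge5$, and as $r\to\infty$,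
\[
(1-o(1))\,r^2\le f^*(r)\le6\cdot10^6\,r^2 .
\]
\end{theorem}

We begin with the construction behind Theorem~\ref{thm:threshold} (Section~\ref{sec:plane}), since it shows what the main proof has to overcome. Section~\ref{sec:rainbow} reduces Theorems~\ref{thm:main} and~\ref{thm:structure}(a) to a statement on rainbow paths in edge-colored graphs, Theorem~\ref{thm:rainbow}. Section~\ref{sec:model} proves its graph case by hand and explains the plan, Sections~\ref{sec:ham} and~\ref{sec:proof} carry it out, and Section~\ref{sec:extremal} proves Theorem~\ref{thm:structure}(b).

\section{Few hyperedges covering a large clique}\label{sec:plane}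

Let $q$ be a prime power. The points and lines of the projective plane $PG(2,q)$ are the $1$- and $2$-dimensional subspaces of $\mathbb F_q^3$, with incidence given by inclusion. There are $q^2+q+1$ points and $q^2+q+1$ lines, each line has $q+1$ points, each point is on $q+1$ lines, and two distinct points lie on exactly one line.

Take the lines as hyperedges. The shadow is complete, and the number of hyperedges equals the number of vertices. This just fails to be a counterexample: counting hyperedges excludes a Berge-$P_k$ for $k\ge q^2+q+2$, and to exceed such a $k$ we need a clique with at least $q^2+q+3$ vertices. The remedy is to \emph{clone} points: add a new vertex $x'$ to all lines through a point $x$. This enlarges the clique and creates no hyperedge. If no three cloned points are collinear, each line grows by at most two vertices. Such a set of $q+1$ points is the conic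
\[
O=\{\langle(1,t,t^2)\rangle: t\in\mathbb F_q\}\cup\{\langle(0,0,1)\rangle\}.
\]
Indeed, consider the line $ax+by+cz=0$. If $c\ne0$, it misses $\langle(0,0,1)\rangle$, and $a+bt+ct^2$ has at most two roots. If $c=0$, then $(a,b)\ne(0,0)$, so $a+bt$ has at most one root. Either way the line has at most two points of $O$.

\begin{example}\label{ex:fano}
Let $q=2$ and $r=5$. The plane has points $1,\dots,7$ and lines $124$, $235$, $346$, $457$, $156$, $267$, $137$. Clone the non-collinear points $1,2,3$, and let each $\ast$ denote a new vertex used only once. The seven hyperedges
\[
11'22'4,\quad 22'33'5,\quad 33'46\ast,\quad 457{\ast}{\ast},\quad 11'56\ast,\quad 22'67\ast,\quad 11'33'7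
\]
cover all pairs among the ten vertices $1,\dots,7,1',2',3'$. So $\chi_s\ge10$, while seven hyperedges cannot form a Berge-$P_8$ or a Berge-$P_9$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Let $U$ consist of the points of $PG(2,q)$ and a clone $x'$ of each $x\in O$, so $|U|=q^2+2q+2$. For each line take the set of its points and the clones of its points in $O$. This set has at most $q+3\le r$ elements; fill it up to size $r$ with new vertices that are used in no other set. Let $\mathcal H$ be the $r$-graph formed by these $q^2+q+1$ sets.

Any two vertices of $U$ lie in a common hyperedge. For a point and its own clone, take any line through the point. Otherwise the two underlying points are distinct, and we take the line through them. Hence $\partial\mathcal H\supseteq K_{q^2+2q+2}$ and $\chi_s(\mathcal H)\ge q^2+2q+2$. If $k\ge q^2+q+2$, then $\mathcal H$ has fewer than $k$ hyperedges and is $\mathcal B(P_k)$-free. If also $k\le q^2+2q+1$, then $\chi_s(\mathcal H)\ge k+1$, and by monotonicity $\mathrm{schex}_r(n,\mathcal B(P_k))\ge k+1$ for all $n\ge|V(\mathcal H)|$. Taking $k=(q+1)^2$ gives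
\begin{equation}\label{eq:fstar}
f^*(r)\ge(q+1)^2+1\qquad\text{for every prime power } q\le r-3 .
\end{equation}

Let $r\ge5$ and $t=\lfloor(r-3)/2\rfloor\ge1$. Bertrand's postulate gives a prime $q$ with $t<q\le2t$. Then $q\le r-3$ and $q\ge t+1>(r-3)/2$, so $2q\ge r-2$, that is, $q+1\ge r/2$. By \eqref{eq:fstar}, $f^*(r)>r^2/4$. By the prime number theorem the largest prime $q\le r-3$ satisfies $q=(1-o(1))r$, and \eqref{eq:fstar} gives $f^*(r)\ge(1-o(1))r^2$. The upper bound on $f^*(r)$ is Theorem~\ref{thm:main}.
\end{proof}

\section{Berge paths as rainbow paths}\label{sec:rainbow}

A Berge path is a path in the shadow together with distinct hyperedges covering its edges. We fix one covering hyperedge for each edge of the shadow, in an arbitrary way, and regard it as the color of that edge. From now on colors are carried by edges.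

An \emph{$r$-clique coloring} of a graph $G$ is a map $h$ that assigns to each edge $e$ a set $h(e)\supseteq e$ with $|h(e)|\le r$; the set $h(e)$, which may contain elements outside $V(G)$, is the \emph{color} of $e$. All edges of a color $c$ have both ends in $c$. So a color appears on at most $\binom r2$ edges, and on at most $r-1$ edges at any one vertex. A subgraph is \emph{rainbow} if its edges have distinct colors. If $G\subseteq\partial\mathcal H$ and $h(e)$ is a hyperedge of $\mathcal H$ for every $e$, then a rainbow path with $k$ edges in $G$, with the colors of its edges, is a Berge-$P_k$ in $\mathcal H$.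

\begin{theorem}\label{thm:rainbow}
Let $r\ge3$ and $k\ge6\cdot10^6r^2$. Let $G$ be a connected graph with minimum degree at least $k-1$ and at least $k+1$ vertices, with an $r$-clique coloring $h$. Then $G$ has a rainbow path with $k$ edges.
\end{theorem}

The graph $K_k$ shows that $k+1$ vertices are needed, and two disjoint copies of $K_k$ show that connectivity is needed. The clique on the set $U$ of Section~\ref{sec:plane}, colored by the hyperedges, has too few colors when $q^2+q+2\le k\le q^2+2q+1$, so $k$ has to be at least of order $r^2$.

We use one fact about degeneracy: \emph{a $d$-degenerate graph has list-chromatic number, and hence chromatic number, at most $d+1$.} To see it, delete vertices one at a time, each of degree at most $d$ in what remains, and color them in the reverse order; each vertex then has at most $d$ neighbors colored before it.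

\begin{proof}[Proof of Theorems~\ref{thm:structure}(a) and~\ref{thm:main} from Theorem~\ref{thm:rainbow}]
Let $\mathcal H$ be $\mathcal B(P_k)$-free and let $G\subseteq\partial\mathcal H$ be connected with minimum degree at least $k-1$. Then $G$ has at least $k$ vertices. Color each edge of $G$ by a hyperedge containing it. There is no rainbow path with $k$ edges, so by Theorem~\ref{thm:rainbow} the graph $G$ has at most $k$ vertices. Thus $G$ has exactly $k$ vertices, each of degree $k-1$, and $G=K_k$.

If a nonempty subgraph of $\partial\mathcal H$ had minimum degree at least $k$, then any of its components would have minimum degree at least $k$ and yet be a $K_k$, which is impossible. So $\partial\mathcal H$ is $(k-1)$-degenerate and its list-chromatic number is at most $k$. This proves Theorem~\ref{thm:structure}(a), and it gives $\chi_s(\mathcal H)=\chi(\partial\mathcal H)\le k$. Together with \eqref{eq:lower} this proves Theorem~\ref{thm:main}.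
\end{proof}

\begin{remark}
The argument uses only that hyperedges have at most $r$ elements. So for $r\ge3$ and $k\ge6\cdot10^6r^2$ the bound $\chi_s(\mathcal H)\le k$ holds for every $\mathcal B(P_k)$-free hypergraph whose hyperedges have size at most $r$, uniform or not.
\end{remark}

\section{The graph case and the plan of the proof}\label{sec:model}

For $r=2$ the only clique coloring is $h(e)=e$, every subgraph is rainbow, and the statement of Theorem~\ref{thm:rainbow} has a short proof that is the model for the general one.

\begin{example}\label{ex:graph}
Let $k\ge3$ and let $G$ be a connected graph with minimum degree at least $k-1$ and at least $k+1$ vertices. Suppose that $G$ has no path with $k$ edges, and let $P=v_0\dots v_\ell$ be a longest path, so $\ell\le k-1$.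

\emph{The end sees the path.} Every neighbor of $v_\ell$ is on $P$, since otherwise $P$ extends. As $v_\ell$ has at least $k-1$ neighbors, $\ell=k-1$ and $v_\ell$ is adjacent to all of $v_0,\dots,v_{k-2}$.

\emph{A spanning cycle.} The edge $v_{k-1}v_0$ closes $P$ to a cycle $C$ through $k$ vertices.

\emph{Leaving the cycle.} Since $G$ is connected and has a vertex outside $C$, there is an edge $bw$ with $b$ on $C$ and $w$ not on $C$. Starting at $w$, going to $b$ and then around $C$ gives a path with $k$ edges, a contradiction.
\end{example}

Each of the three steps meets an obstacle when colors repeat.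

\emph{The end of a longest rainbow path may be blocked.} A color used anywhere on the path may contain the end $v_\ell$, and it then forbids up to $r-1$ edges at $v_\ell$. In $PG(2,q)$, with each pair colored by its line, the $q+1$ lines through a point forbid all $q^2+q$ edges at that point. So we track the \emph{load} of a vertex, the number of used colors that contain it, and we only allow ends of load at most some $D$. This costs twice: about $rD$ edges at the end are forbidden by their color, and about $rk/D$ vertices are too loaded to become the new end, because fewer than $k$ colors of size at most $r$ create a total load below $rk$. The sum is smallest for $D\approx\sqrt k$, where it is about $2r\sqrt k$. This loss is a small fraction of $k$ exactly when $k$ is large compared with $r^2$.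

\emph{The path does not close, and it may be too short.} We now know only that the end has about $k-2r\sqrt k$ neighbors on the path. Each of them allows a rotation, which produces a path on the same vertex set with a new end. Most new ends have small load, so they too see almost the whole path. They form a \emph{core} $A$: an almost complete subgraph with $k-O(r\sqrt k)$ vertices.

\emph{One outside vertex is not enough.} We need $k+1$ vertices, so $O(r\sqrt k)$ vertices must come from outside $A$. If there are enough outside vertices adjacent to almost all of $A$, we add them and obtain an almost complete graph on exactly $k+1$ vertices. There is then no room for a greedy argument, since every vertex must be used; we need a rainbow Hamilton cycle, and Section~\ref{sec:ham} provides it. If there are not enough such vertices, the remaining vertices have many neighbors among themselves by the degree condition. A greedy walk among them collects more vertices than the core lacks, and the rest of the path can be built greedily in $A$ with room to spare.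

\section{Rainbow Hamilton cycles in almost complete graphs}\label{sec:ham}

\begin{lemma}\label{lem:ham}
Let $r\ge2$ and $N\ge162r^2$. Let $\Gamma$ be a graph on a set $V$ of $N$ vertices in which each vertex is non-adjacent to at most $N/130$ other vertices, with an $r$-clique coloring $h$. Then $\Gamma$ has a rainbow Hamilton cycle.
\end{lemma}

The order $r^2$ is again necessary: the colored clique on $U$ in Section~\ref{sec:plane} has fewer colors than vertices. To prove the lemma we arrange the vertices in a random cyclic order and ask that no consecutive pair be a non-edge and no two cycle edges share a color. A first-moment bound fails, since the expected number of consecutive non-adjacent pairs may be about $N/130$. But the failures that involve any one vertex or any one position have small total probability, and this is the setting of the local lemma. In a random permutation, events on disjoint positions and vertices are not independent, so we use the lopsided form, which asks only for a one-sided inequality.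

\begin{lemma}[Lopsided local lemma; Erd\H{o}s and Spencer \cite{ES}]\label{lem:lll}
Let $E_1,\dots,E_m$ be events and let $\sim$ be the adjacency relation of a graph on $\{1,\dots,m\}$. Suppose that $\Pr\bigl(E_i\mid\bigcap_{j\in J}\overline{E_j}\bigr)\le\Pr(E_i)$ for every $i$ and every set $J$ of indices $j\ne i$ with $j\not\sim i$ for which the conditioning event has positive probability. If there are numbers $x_i\in[0,1)$ with $\Pr(E_i)\le x_i\prod_{j\sim i}(1-x_j)$ for all $i$, then $\Pr\bigl(\bigcap_i\overline{E_i}\bigr)>0$.
\end{lemma}

Let $\pi\colon\mathbb Z_N\to V$ be a uniformly random bijection; the elements of $\mathbb Z_N$ are called \emph{positions}. A \emph{pattern} is a set $M\subseteq\mathbb Z_N\times V$ in which no two pairs share a position or a vertex, that is, an injection from a set of positions to $V$. Let $E_M$ be the event $\pi\supseteq M$. With $(N)_m=N(N-1)\cdots(N-m+1)$ we have $\Pr(E_M)=1/(N)_{|M|}$. Two patterns $M,M'$ \emph{conflict} if there are $(i,x)\in M$ and $(j,y)\in M'$ such that exactly one of $i=j$ and $x=y$ holds. The next lemma is the one-sided inequality for the conflict graph (cf.\ \cite{ES,LS}). The idea is that knowing $\pi\supseteq M$ makes each non-conflicting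 pattern at least as easy to realize as any other assignment to the same positions does.

\begin{lemma}\label{lem:neg}
Let $M,M_1,\dots,M_t$ be patterns such that no $M_i$ conflicts with $M$, and let $B=\bigcap_i\overline{E_{M_i}}$. If $\Pr(B)>0$, then $\Pr(E_M\mid B)\le\Pr(E_M)$.
\end{lemma}

\begin{proof}
We must show $\Pr(E_M\cap B)\le\Pr(E_M)\Pr(B)$. Let $I$ be the set of positions of $M$ and $X=M(I)$. Let $M^*$ be any injection $I\to V$, with image $Y$. Since $|X|=|Y|$, there is a bijection $\rho\colon Y\setminus X\to X\setminus Y$. For $\pi\supseteq M$ define $\pi'$ by $\pi'|_I=M^*$ and, for $j\notin I$,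
\[
\pi'(j)=\begin{cases}\pi(j)&\text{if }\pi(j)\notin Y,\\ \rho(\pi(j))&\text{if }\pi(j)\in Y.\end{cases}
\]
Off $I$, the map $\pi$ is a bijection onto $V\setminus X$, and $\pi'$ is its composition with the fixed bijection $V\setminus X\to V\setminus Y$ that is the identity on $V\setminus(X\cup Y)$ and $\rho$ on $Y\setminus X$. So $\pi\mapsto\pi'$ is a bijection from $E_M$ onto $E_{M^*}$.

We claim that $\pi'\supseteq M_i$ implies $\pi\supseteq M_i$. Let $(j,y)\in M_i$. If $j\in I$, then $(j,M(j))\in M$ shares its position with $(j,y)$, so $y=M(j)$ because there is no conflict, and $\pi(j)=y$. If $j\notin I$, then $(j,y)$ shares its position with no pair of $M$, hence shares its vertex with none, and $y\notin X$. Then $\pi'(j)=y$ is not a value of $\rho$, so $\pi(j)=\pi'(j)=y$.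

Consequently $\pi\in B$ implies $\pi'\in B$, and $\Pr(E_M\cap B)\le\Pr(E_{M^*}\cap B)$. The events $E_{M^*}$ partition the probability space, and there are $(N)_{|M|}=1/\Pr(E_M)$ of them. Summing over $M^*$ gives $\Pr(E_M\cap B)/\Pr(E_M)\le\Pr(B)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:ham}]
Call a pattern \emph{bad} if it is of one of the following types.
\begin{enumerate}
\item[(1)] $\{(i,x),(i+1,y)\}$ with $x\ne y$ non-adjacent.
\item[(2)] $\{(i,x),(i+1,y),(i+2,z)\}$ with $xy$ and $yz$ distinct edges of the same color.
\item[(3)] $\{(i,x),(i+1,y),(j,u),(j+1,v)\}$ with $j\notin\{i-1,i,i+1\}$ and $xy$, $uv$ disjoint edges of the same color.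
\end{enumerate}
If $\pi$ contains no bad pattern, then $\pi(0)\pi(1)\cdots\pi(N-1)\pi(0)$ is a Hamilton cycle by (1), consecutive edges of it have distinct colors by (2), and non-consecutive edges have distinct colors by (3).

Let $\sigma_{\mathrm{pos}}$ be the maximum, over positions $t$, of $\sum\Pr(E_M)$ over bad patterns $M$ that use $t$, and define $\sigma_{\mathrm{ver}}$ in the same way for vertices $w$. Put $R=\binom r2$. We count the bad patterns through a given $t$ and through a given $w$.

\emph{Type (1).} Through $t$: there are $2$ choices of $i$ and at most $N\cdot N/130$ ordered non-adjacent pairs. Through $w$: there are at most $2N/130$ ordered non-adjacent pairs containing $w$ and $N$ choices of $i$. Dividing by $(N)_2$, the contribution to each sum is at most $\frac{2N}{130(N-1)}$.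

\emph{Type (2).} Once one of the two edges is chosen, the third vertex lies in the color of that edge, which leaves at most $r-2$ choices. Through $t$: $3$ choices of $i$ and at most $N(N-1)(r-2)$ triples. Through $w$: $3$ choices for the role of $w$, at most $N-1$ choices for a vertex that forms one of the two edges with $w$, at most $r-2$ for the third vertex, and $N$ for $i$. Dividing by $(N)_3$, the contribution to each sum is at most $\frac{3(r-2)}{N-2}$.

\emph{Type (3).} The two blocks $(i,x,y)$ and $(j,u,v)$ play symmetric roles, so we may list first the one that contains $t$ or $w$. Given $(x,y)$, there are at most $R-1$ other edges of the color $h(xy)$, hence at most $2(R-1)$ choices of $(u,v)$; given $i$, there are $N-3$ choices of $j$. Through $t$: $2$ choices of $i$ and at most $N(N-1)$ of $(x,y)$. Through $w$: $N$ choices of $i$ and at most $2(N-1)$ of $(x,y)$. In both cases there are at most $4(R-1)N(N-1)(N-3)$ patterns. Dividing by $(N)_4$, the contribution to each sum is at most $\frac{4(R-1)}{N-2}$.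

Since $6(r-2)+8(R-1)=4r^2+2r-20\le5r^2$,
\[
\sigma_{\mathrm{pos}}+\sigma_{\mathrm{ver}}\le\frac{4N}{130(N-1)}+\frac{5r^2}{N-2}\le\frac1{32}+\frac1{32}=\frac1{16}.
\]
Here the first bound is equivalent to $N\ge65$, and the second holds because $N-2\ge162r^2-2\ge160r^2$.

Let $M\sim M'$ mean that the bad patterns $M$ and $M'$ conflict. By Lemma~\ref{lem:neg} the first hypothesis of Lemma~\ref{lem:lll} holds. If $M'\sim M$, then $M'$ shares a position or a vertex with $M$, and $M$ has at most four of each, so $\sum_{M'\sim M}\Pr(E_{M'})\le4(\sigma_{\mathrm{pos}}+\sigma_{\mathrm{ver}})\le\frac14$. Put $x_M=2\Pr(E_M)\le2/(N)_2<1$. Then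
\[
x_M\prod_{M'\sim M}(1-x_{M'})\ge x_M\Bigl(1-\sum_{M'\sim M}x_{M'}\Bigr)\ge\frac{x_M}2=\Pr(E_M).
\]
By Lemma~\ref{lem:lll}, with positive probability $\pi$ contains no bad pattern.
\end{proof}

\section{Proof of the rainbow path theorem}\label{sec:proof}

Let $r,k,G,h$ be as in Theorem~\ref{thm:rainbow}, let $V=V(G)$, and suppose that $G$ has no rainbow path with $k$ edges. Every rainbow path then has at most $k-1$ edges. Put
\[
D=\lceil\sqrt k\,\rceil,\qquad\eta=r\sqrt k .
\]
All losses will be measured in multiples of $\eta$. Since $6\cdot10^6>2400^2$, we have $\sqrt k\ge2400r$, and therefore
\begin{equation}\label{eq:eta}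
2<\eta\le\frac k{2400},\qquad 18\eta\le\frac{3k}{400}<\frac k{130}.
\end{equation}

\subsection{Loads and usable neighbors}

For a set $F$ of colors and a vertex $v$, the \emph{load} $d_F(v)$ is the number of members of $F$ that contain $v$. Adding one color to $F$ raises each load by at most one. We write $c(P)$ for the set of colors of a path $P$. A neighbor $u$ of a vertex $x$ is \emph{$F$-usable from $x$} if $h(xu)\notin F$ and $d_F(u)\le D-1$. Thus if $x$ is an end of a rainbow path $P$ and $u\notin V(P)$ is $c(P)$-usable from $x$, then appending $u$ gives a rainbow path in which $u$ has load at most $D$.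

\begin{lemma}\label{lem:load}
Let $F$ be a set of at most $k-1$ colors.
\begin{enumerate}
\item[(i)] At most $\eta$ vertices $v$ have $d_F(v)\ge D$.
\item[(ii)] If $d_F(x)\le D+1$, then at most $2\eta$ neighbors of $x$ are not $F$-usable from $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each color has at most $r$ elements, so $\sum_vd_F(v)\le r(k-1)$, and at most $r(k-1)/D\le r\sqrt k=\eta$ vertices have load at least $D$. For (ii), if $h(xu)\in F$ then $h(xu)$ is one of the $d_F(x)$ members of $F$ containing $x$, and $u$ is one of its at most $r-1$ other elements. So at most $(r-1)(D+1)\le(r-1)(\sqrt k+2)=\eta-\sqrt k+2(r-1)\le\eta$ neighbors $u$ have $h(xu)\in F$. Adding the vertices counted in (i) gives $2\eta$.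
\end{proof}

\subsection{The core}

Call a rainbow path $P=v_0\dots v_m$, with $v_m$ regarded as its end, \emph{admissible} if $d_{c(P)}(v_m)\le D$. A single vertex is an admissible path. Let $\ell\le k-1$ be the largest number of edges of an admissible path. The first step of Example~\ref{ex:graph} survives in the following form.

\begin{lemma}\label{lem:end}
If $P=v_0\dots v_\ell$ is admissible, then at least $k-1-2\eta$ vertices $u$ of $P$ are neighbors of $v_\ell$ with $h(v_\ell u)\notin c(P)$.
\end{lemma}

\begin{proof}
The vertex $v_\ell$ has degree at least $k-1$ and load at most $D$, so by Lemma~\ref{lem:load}(ii) it has at least $k-1-2\eta$ neighbors that are $c(P)$-usable from it. Each of them lies on $P$, since appending one outside $P$ would give an admissible path with $\ell+1$ edges.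
\end{proof}

The lemma holds for every admissible path of length $\ell$. To exploit this we produce many such paths on one vertex set, with different ends.

\begin{lemma}\label{lem:core}
There is a set $A\subseteq V$ with $k-1-3\eta\le|A|\le k$ such that each vertex of $A$ is non-adjacent to at most $2\eta$ other vertices of $A$.
\end{lemma}

\begin{proof}
Fix an admissible path $P=v_0\dots v_\ell$ and let $S=V(P)$, so $|S|\le k$. Let $I$ be the set of indices $i$ such that $v_i$ is a neighbor of $v_\ell$ with $h(v_iv_\ell)\notin c(P)$. By Lemma~\ref{lem:end}, $|I|\ge k-1-2\eta$. Every $i\in I$ satisfies $i\le\ell-2$, because the color of $v_{\ell-1}v_\ell$ is in $c(P)$. For $i\in I$ consider the rotated path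
\[
P_i=v_0\dots v_i\,v_\ell\,v_{\ell-1}\dots v_{i+1},
\]
obtained from $P$ by deleting the edge $v_iv_{i+1}$ and adding the edge $v_iv_\ell$. It has vertex set $S$, it has $\ell$ edges, and it is rainbow, with $c(P_i)=(c(P)\setminus\{h(v_iv_{i+1})\})\cup\{h(v_iv_\ell)\}$. The deleted color contains the new end $v_{i+1}$ and only one color is added, so $d_{c(P_i)}(v_{i+1})\le d_{c(P)}(v_{i+1})$.

Let $A=\{v_{i+1}:i\in I,\ d_{c(P)}(v_{i+1})\le D\}$. By Lemma~\ref{lem:load}(i), $|A|\ge|I|-\eta\ge k-1-3\eta$, and $|A|\le|S|\le k$. If $v_{i+1}\in A$, then $P_i$ is admissible with $\ell$ edges, so by Lemma~\ref{lem:end} the vertex $v_{i+1}$ has at least $k-1-2\eta$ neighbors in $S$. It is non-adjacent to at most $(|S|-1)-(k-1-2\eta)\le2\eta$ other vertices of $S$, and $A\subseteq S$.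
\end{proof}

Fix such a core $A$. The number of vertices that it lacks is
\[
s=k+1-|A|,\qquad1\le s\le3\eta+2 .
\]
Call a vertex $w\in V\setminus A$ \emph{high} if it has at least $k-18\eta$ neighbors in $A$, and \emph{low} otherwise. The constant $18$ is small enough for high vertices to satisfy the hypothesis of Lemma~\ref{lem:ham}, by \eqref{eq:eta}, and large enough to give low vertices many neighbors outside the core. Let $Q$ be the set of high vertices and $L$ the set of low vertices, so that $V$ is the disjoint union of $A$, $Q$ and $L$.

\subsection{Many high vertices}

Suppose $|Q|\ge s$. Let $W\subseteq Q$ have $s$ elements and let $\Gamma=G[A\cup W]$, a graph on $N=k+1$ vertices. A vertex of $A$ is non-adjacent in $\Gamma$ to at most $2\eta+s\le5\eta+2\le18\eta$ other vertices. A vertex of $W$ is adjacent to at least $k-18\eta$ of the $k$ other vertices of $\Gamma$, so it is non-adjacent to at most $18\eta$. By \eqref{eq:eta}, $18\eta<N/130$, and $N\ge162r^2$. Lemma~\ref{lem:ham} gives a rainbow cycle through $k+1$ vertices. Deleting one edge leaves a rainbow path with $k$ edges, a contradiction.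

\subsection{Few high vertices}

Suppose $|Q|\le s-1$, so $|Q|\le3\eta+1$ and $|A\cup Q|\le k$. This is the only place where the two global hypotheses enter: since $|V|\ge k+1$, the set $L$ is not empty, and since $G$ is connected, there is an edge $bw$ with $b\in A\cup Q$ and $w\in L$.

We record the degrees. A vertex of $L$ has fewer than $k-18\eta$ neighbors in $A$ and at most $3\eta+1$ in $Q$. A vertex of $A$ has at least $|A|-1-2\eta$ neighbors in $A$. Hence
\begin{align}
|N(x)\cap L|&\ge(k-1)-(k-18\eta)-(3\eta+1)=15\eta-2&&(x\in L),\label{eq:degL}\\
|N(x)\cap A|&\ge k-2-5\eta&&(x\in A),\label{eq:degA}\\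
|N(x)\cap A|&\ge k-18\eta&&(x\in Q).\label{eq:degQ}
\end{align}
A greedy walk loses $2\eta$ neighbors at each step by Lemma~\ref{lem:load}(ii). So it can visit about $13\eta$ vertices in $L$ and about $k-7\eta$ vertices in $A$, more than $k+1$ in total. We take
\[
p=\lceil9\eta\rceil
\]
vertices from $L$ and the others from the side of $A$. Starting from the one-edge path $wb$, we build rainbow paths
\[
w_i\dots w_2\,w_1\,b_1\,b_2\dots b_j,\qquad w_1=w,\quad b_1=b,\quad w_2,\dots,w_i\in L,\quad b_2,\dots,b_j\in A,
\]
adding one vertex at a time, until $i=p$ and $j=k+1-p$. The final path has $k+1$ vertices, which is the desired contradiction.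

\emph{The rule.} Let $F$ be the color set of the current path, so $|F|\le k-1$ as long as the path is unfinished. To extend the end $x=w_i$ (respectively $x=b_j$), choose a vertex of $L$ (respectively $A$) that is not on the path and is $F$-usable from $x$. The new path is rainbow.

\emph{The order.} An end that waits while the other side grows may gain load with every new color. We therefore alternate: $L$-end, $A$-end, $L$-end, $A$-end, and so on, until the $L$-side has $p$ vertices, and after that we extend only the $A$-end. The $L$-side needs $p-1$ extensions and the $A$-side needs $k-p$. The alternation is possible because $p-1\le k-p$, which follows from $2p\le18\eta+2\le k+1$.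

\emph{Loads.} Whenever an end $x$ is extended, $d_F(x)\le D+1$. For $x\in\{w,b\}$ this holds because $|F|\le2$ at that time. Any other end $x$ had load at most $D-1$ just before it was added, and since then at most two colors have appeared: the color of the edge that attached $x$, and at most one color from an extension at the other end. By Lemma~\ref{lem:load}(ii), at most $2\eta$ neighbors of $x$ are not $F$-usable.

\emph{An extension always exists.} We subtract the unusable neighbors and those already on the path.
\begin{itemize}
\item \emph{$x=w_i\in L$, $i\le p-1$.} At most $p-1\le9\eta$ vertices of $L$ are on the path. By \eqref{eq:degL} at least $15\eta-2-2\eta-9\eta=4\eta-2>0$ choices remain.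
\item \emph{$x=b_j\in A$, $j\le k-p$.} At most $k-p\le k-9\eta$ vertices of $A$ are on the path. By \eqref{eq:degA} at least $k-2-5\eta-2\eta-(k-9\eta)=2\eta-2>0$ choices remain.
\item \emph{$x=b_1=b\in Q$.} No vertex of $A$ is on the path yet. By \eqref{eq:degQ} and \eqref{eq:eta} at least $k-20\eta>0$ choices remain.
\end{itemize}
So the construction reaches a rainbow path with $k$ edges. Both cases are contradictory, and Theorem~\ref{thm:rainbow} is proved. \qed

\section{The extremal hypergraphs}\label{sec:extremal}

By Theorem~\ref{thm:structure}(a), the value $k$ can only come from a clique $K_k$ in the shadow. It remains to show that no edge leaves this clique. This is the last step of Example~\ref{ex:graph}, with one precaution: the color of the leaving edge must be kept off the cycle.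

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)]
If a component has $k$ vertices and all its pairs are covered, then $\partial\mathcal H\supseteq K_k$, so $\chi_s(\mathcal H)\ge k$; and $\chi_s(\mathcal H)\le k$ by part (a).

Conversely, let $\chi_s(\mathcal H)=k$. Then $\partial\mathcal H$ is not $(k-2)$-degenerate, since otherwise $k-1$ colors would suffice. So some nonempty subgraph has minimum degree at least $k-1$, and by part (a) any of its components is a $K_k$, on a vertex set $K$ say. All pairs in $K$ are covered, and we claim that $K$ is the vertex set of a component of $\mathcal H$.

If not, there is an edge $bw$ of $\partial\mathcal H$ with $b\in K$ and $w\notin K$. Let $c_0$ be a hyperedge containing $b$ and $w$, and for each pair $e\subseteq K$ choose a hyperedge $h(e)\supseteq e$. Let $\Gamma$ be the graph on $K$ formed by the pairs $e$ with $h(e)\ne c_0$. A color appears on at most $r-1$ edges at a vertex, so each vertex of $\Gamma$ is non-adjacent to at most $r-1\le k/130$ others. Lemma~\ref{lem:ham} with $N=k\ge162r^2$ gives a rainbow Hamilton cycle of $\Gamma$, and none of its edges has color $c_0$. Delete a cycle edge at $b$ to get a rainbow path with $k-1$ edges that ends at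 $b$, and append the edge $bw$ with color $c_0$. The result is a rainbow path with $k$ edges whose colors are hyperedges of $\mathcal H$, that is, a Berge-$P_k$. This contradiction proves the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES}
Erd\H{o}s and Spencer, \emph{Discrete Appl. Math.} 30 (1991).

\bibitem{LS}
Lu and Sz\'ekely, 2007.

\bibitem{WDGK}
Yichen Wang, Mengyu Duan, D\'aniel Gerbner, Hilal Hama Karim, \emph{On the largest chromatic number of $F$-free hypergraphs}, arXiv:2604.21551 (2026).

\end{thebibliography}
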